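# Homogeneous sets for $X'$-computable trees of positive measure, and $\Sigma^0_2$ bounding

## 1. Models, jumps, trees and cofinal extensions

We work in second-order arithmetic. A model is a pair $(M,\mathcal X)$: a first-order structure $M$ for $0,1,+,\cdot,<$, and a family $\mathcal X$ of subsets of $M$. A $\Delta^0_0$ formula has only bounded number quantifiers and may contain set variables; $\Sigma^0_n,\Pi^0_n$ are built on top of $\Delta^0_0$ as usual. When the set parameters are clear I drop the superscript or write $\Sigma_1(X)$.

**Definition ($\mathsf{RCA}_0$).** The base system $\mathsf{RCA}_0$ consists of the basic axioms, $\Delta^0_1$ comprehension and $\Sigma^0_1$ induction. "$M$-finite" means coded by an element of $M$. For instance, if $M$ is nonstandard and $d\in M$ is nonstandard, then $\{x\in M:x<d\}$ is $M$-finite although it is infinite from outside.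

**Facts used freely in $\mathsf{RCA}_0$.**

* (F1) $\mathsf B\Sigma^0_1$ holds. So a bounded quantifier in front of a $\Sigma^0_1$ formula gives a $\Sigma^0_1$ formula.
* (F2) Every nonempty $\Pi^0_1$ class of numbers has a least element; every nonempty bounded $\Sigma^0_1$ class has a greatest.
* (F3) Bounded $\Sigma^0_1$ comprehension: for $\varphi\in\Sigma^0_1$, $\{x<b:\varphi(x)\}$ is a finite set. Finite sets can be counted, and there is no finite injection from $c+1$ into $c$.
* (F4) Strong bounding: for $\theta\in\Delta^0_0$ and every $b$ there is $t$ with $\forall x<b\,(\exists y\,\theta(x,y)\to\exists y<t\,\theta(x,y))$. (Apply $\mathsf B\Sigma^0_1$ on the finite set $\{x<b:\exists y\,\theta(x,y)\}$.)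
* (F5) Conversely, over the basic axioms, $\Delta_0$-induction together with strong bounding for formulas $\theta(x,y)$ *without further number parameters* gives $\Sigma_1$ induction. Indeed, to do induction up to $n$ on $\exists y\,\theta(x,y,p)$, absorb $p$ into $x$: apply strong bounding to $\theta'(\langle x,p\rangle,y)$ with $b$ above all $\langle x,p\rangle$, $x\le n$. We get $t$ such that for $x\le n$ the formula is equivalent to the $\Delta_0$ formula $\exists y<t\,\theta(x,y,p)$, and $\Delta_0$-induction applies.

**Definition ($\mathsf B\Sigma^0_2$).** For every $\Sigma^0_2$ formula $\varphi(i,j)$ with parameters,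
$$\forall a\,\bigl[(\forall i<a\,\exists j\,\varphi(i,j))\rightarrow\exists b\,\forall i<a\,\exists j<b\,\varphi(i,j)\bigr].\tag{1}$$
*Example.* If $a$ is a standard number, (1) holds in every model: take $b$ above the maximum of $a$ many witnesses, chosen one by one. So a failure of $\mathsf B\Sigma^0_2$ occurs at a nonstandard $a$, and every model of $\neg\mathsf B\Sigma^0_2$ is nonstandard.

**Definition (the oracle $X'$).** For a set $X$, $X'$ is its Turing jump. It need not exist as a set in $\mathsf{RCA}_0$; we use its $\Sigma^0_1(X)$ definition. $\Phi_e^{X'}(\sigma)=y$ means: there is a halting computation of $\Phi_e$ on input $\sigma$ with output $y$ whose finitely many oracle queries are answered correctly by $X'$.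

*Example.* Let $\psi\in\Delta_0$. Deciding whether $\forall z\,\psi(n,z,X)$ holds takes one query to $X'$, about $\exists z\,\neg\psi(n,z,X)$. Deciding this for all $n<s$ takes $s$ queries, and by (F3) the list of the $s$ correct answers exists as a finite object, so the computation exists too.

"All positively answered queries are in $X'$" is $\Sigma^0_1$ by (F1), and "all negatively answered ones are not in $X'$" is $\Pi^0_1$. So there is a $\Delta^0_0$ formula $\psi_0$ with
$$\mathsf{RCA}_0\vdash\ \Phi_e^{X'}(\sigma)=1\ \leftrightarrow\ \exists w\,\forall z\,\psi_0(w,z,e,\sigma,X).\tag{2}$$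

**Definition (trees given by $X'$, positive measure).** "$\Phi_e^{X'}$ is the characteristic function of a subtree $T$ of $2^{<\mathbb N}$" means that $\Phi_e^{X'}$ is total and $\{0,1\}$-valued on $2^{<\mathbb N}$, and $T=\{\sigma:\Phi_e^{X'}(\sigma)=1\}$ is closed under initial segments. $T$ need not be a set, and the levels $T^s=T\cap2^s$ need not exist as finite sets without $\mathsf B\Sigma^0_2$. So "$T$ has positive measure" is read as follows: there is a rational $q>0$ such that for every $s$ there is a coded finite $F\subseteq2^s$ with $|F|\ge q\,2^s$ and $\Phi_e^{X'}(\sigma)=1$ for all $\sigma\in F$. With $\mathsf B\Sigma^0_2$ the levels exist, and this says $|T^s|2^{-s}\ge q$ for all $s$.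

*Example.* Fix $z$ and let $T$ contain $\sigma$ iff $|\sigma|\le z$ or $\sigma(z)=1$. Then $q=\frac12$ works, with $F=T\cap 2^s$.

**Definition (homogeneity).** $H\subseteq\mathbb N$ is homogeneous for $\sigma$ if there is $c<2$ with $\sigma(i)=c$ for all $i\in H$, $i<|\sigma|$.

*Example.* $\{0,3,7\}$ is homogeneous for $0110$ (with $c=0$; the element $7$ is not tested), and $\{0,1\}$ is not.

**Definition ($\mathsf{RWWKL}^{(2)}$).** For every set $X$ and index $e$: if $\Phi_e^{X'}$ is the characteristic function of a subtree of $2^{<\mathbb N}$ with positive measure, then there is an infinite $H$ that is homogeneous for infinitely many $\sigma$ with $\Phi_e^{X'}(\sigma)=1$.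

*Example.* For the tree of the previous example, $H=\{n:n>z\}$ is a solution with colour $0$, witnessed by the strings that are $1$ at $z$ and $0$ elsewhere. No solution with colour $0$ contains $z$.

**Definition ($\mathsf{DNR}^{(2)}$).** For every $X$ there is $f$ with $f(i)\ne\Phi_i^{X'}(i)$ for all $i$. *Example.* If $\Phi_i$ is constantly $0$, this demands $f(i)\neq 0$; if $\Phi_i^{X'}(i)$ diverges, it demands nothing.

**Definition ($\mathsf C\Sigma^0_2$).** For every $\Sigma^0_2$ formula $\varphi(x,y)$ with parameters and every $a$: if $\forall x\,\exists y<a\,\varphi(x,y)$, then there are $x\ne x'$ and $y<a$ with $\varphi(x,y)\wedge\varphi(x',y)$. In words: no $\Sigma^0_2$ relation injects all numbers into $\{0,\dots,a-1\}$.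

*Example.* For $a=2$ and $\varphi(x,y)$: "$y$ is the parity of $x$", the numbers $0\ne2$ collide at $y=0$.

**Definition (cofinal extension).** A cofinal extension $(K,\mathcal Y)$ of $(M,\mathcal X)$ consists of $K\supseteq M$ with $M$ cofinal in $K$, and a map $X\mapsto X^+$ from $\mathcal X$ to $\mathcal Y$ such that $(M,X)_{X\in\mathcal X}\preceq_{\Delta_0}(K,X^+)_{X\in\mathcal X}$. Thus $X^+\cap M=X$; we often write $X$ for $X^+$. Compositions of cofinal extensions are cofinal extensions.

*Examples.* (a) Keep $M$, add sets, and let $X^+=X$. (b) New numbers: let $(M,\mathcal X)\models\mathsf{RCA}_0$, let $d\in M$ be nonstandard, and let $\mathcal U$ be an ultrafilter on the algebra of $M$-finite subsets of $\{0,\dots,d-1\}$ containing the complement of every singleton. It exists, because $d$ has infinitely many predecessors. Let $K$ be the $M$-finite functions $u:d\to M$ modulo equality on a set in $\mathcal U$, and let $X^+$ consist of the $[u]$ with $\{x<d:u(x)\in X\}\in\mathcal U$. By induction on $\theta$, a $\Delta_0$ formula $\theta$ holds in $K$ of $[\bar u]$ iff $\{x<d:\theta(\bar u(x))\}\in\mathcal U$: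 the Boolean steps use that $\mathcal U$ is an ultrafilter, and for $\exists v<r$ the function "least witness" is $M$-finite. Each $u$ is bounded in $M$, so $(K,\{X^+:X\in\mathcal X\})$ is a cofinal extension, and $[\mathrm{id}]<d$ is a new number. (c) A nonstandard model of arithmetic is not a cofinal extension of $\mathbb N$.

Now we can ask. The background facts are that $\mathsf{RCA}_0+\mathsf B\Sigma^0_2\vdash\mathsf{RWWKL}^{(2)}\to\mathsf{DNR}^{(2)}$ and $\mathsf{RCA}_0+\mathsf I\Sigma^0_2\vdash\mathsf{DNR}^{(2)}\leftrightarrow\mathsf{RWWKL}^{(2)}$. The problem comes from Laurent Bienvenu, Ludovic Patey, Paul Shafer, "On the logical strengths of partial solutions to mathematical problems", arXiv:1411.5874 (2014): *does the existence of homogeneous sets already give the bounding scheme, that is, does $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}\vdash\mathsf B\Sigma^0_2$?* The answer is no. We shall prove three theorems.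

**Theorem A.** There is a model of $\mathsf{WKL}_0+\mathsf{RWWKL}^{(2)}+\neg\mathsf B\Sigma^0_2$. Hence $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}\nvdash\mathsf B\Sigma^0_2$.

**Theorem B.** Every countable $(M,\mathcal X)\models\mathsf{RCA}_0+\neg\mathsf B\Sigma^0_2$ has a cofinal extension that satisfies $\mathsf{WKL}_0+\mathsf{RWWKL}^{(2)}+\neg\mathsf B\Sigma^0_2$ and is elementary for $\Sigma^0_2$ formulas with parameters from $(M,\mathcal X)$.

**Theorem C.**
1. $\mathsf{WKL}_0+\mathsf{RWWKL}^{(2)}$ is conservative over $\mathsf{RCA}_0$ for sentences $\forall Z\,\psi(Z)$ with $\psi\in\Pi^0_3$.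
2. $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}\vdash\mathsf C\Sigma^0_2$, and $\mathsf{RCA}_0\nvdash\mathsf C\Sigma^0_2$. So (1) fails for first-order $\Pi_4$ sentences. The first-order part of $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}$ is strictly stronger than $\mathsf I\Sigma_1$ and does not contain $\mathsf B\Sigma_2$.

## 2. Zeros common to strings from several dense sets

**What a failure of bounding looks like.** Let $(M,\mathcal X)\models\mathsf{RCA}_0+\neg\mathsf B\Sigma^0_2$. Take a failing instance; write its $\Sigma^0_2$ formula as $\exists w\,\varphi_1(i,j,w)$ with $\varphi_1\in\Pi^0_1$, and let $\varphi(i,j)$ be $\varphi_1(i,(j)_0,(j)_1)$. Then $\varphi\in\Pi^0_1$, and for some $a$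
$$\forall i<a\,\exists j\,\varphi(i,j),\qquad\text{for every }s\text{ there is }i<a\text{ with }\forall j<s\,\neg\varphi(i,j).\tag{3}$$
(If $\forall i<a\,\exists j<s\,\varphi(i,j)$ held, $s$ would be a bound for the original instance, as $(j)_0\le j$.) Let $f(i)$ be the least $j$ with $\varphi(i,j)$; it exists by (F2). By (3), $\{f(i):i<a\}$ is cofinal in $M$.

This simplifies the search for $H$. Given a tree of measure $\ge q$, pick for each $i<a$ a set $F_i\subseteq2^{f(i)}\cap T$ of density $\ge q$. It suffices that $H$ be unbounded and that for each $i<a$ it be homogeneous, with colour $0$, for *one* $\sigma\in F_i$: the lengths $f(i)$ are cofinal. If $M$ is countable, there are from outside only countably many $i<a$.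

**One set.** Let $F\subseteq2^s$, $|F|\ge2^{-m}2^s$. We cannot prescribe a position: $F=\{\sigma\in2^s:\sigma(z)=1\}$ has density $\frac12$ and forbids $z$. But if $W\subseteq\{0,\dots,s-1\}$ and $2^{-|W|}<2^{-m}$, then some $\sigma\in F$ has a zero in $W$, since the strings without one have density $2^{-|W|}$.

**Two sets.** Let $F_0,F_1\subseteq2^s$ have density $\ge\frac12$, and let $|W|=16$. Split $W$ into $4$ blocks of size $4$. The fraction of strings that miss a zero in some block is at most $4\cdot2^{-4}=\frac14<\frac12$. So some $\sigma_0\in F_0$ has a zero in each block, and $W_0=\{z\in W:\sigma_0(z)=0\}$ has at least $4$ elements. As $2^{-4}<\frac12$, some $\sigma_1\in F_1$ has a zero $z\in W_0$. This $z$ is good for both.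

**$n$ sets.** Let $|W|=L^n$ with $L^n2^{-L}<2^{-m}$. From a subset of $W$ of size $L^{n-k}$, cut into $L^{n-k-1}$ blocks of size $L$, the next set $F_k$ of density $\ge 2^{-m}$ leaves at least $L^{n-k-1}$ usable positions. So each demand costs one factor $L$, and $n$ demands can be met. If the exponent is a *nonstandard* $\delta$, every standard number of demands can be met, one after another, with exponent $\delta-n$ left after $n$ of them. But the surviving sets of positions may shrink, over infinitely many external steps, to something that contains no element of $M$.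

## 3. $\mathsf{RWWKL}^{(2)}$ proves $\mathsf C\Sigma^0_2$

This section is the first half of Theorem C(2); it also shows where a naive construction must fail. Work in $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}$. Suppose $\varphi(x,y)=\exists w\forall z\,\psi(x,y,w,z,X)$, $\psi\in\Delta^0_0$, satisfies $\forall x\,\exists y<a\,\varphi(x,y)$, and no $y<a$ has $\varphi(x,y)\wedge\varphi(x',y)$ with $x\ne x'$.

**Step 1: a tree on which every small set is spoiled.** Choose $h\ge2$ with $a2^{1-h}\le\frac12$. Let $T$ be the set of $\sigma$ such that for all $y<a$ and $x,w<|\sigma|$: if $\forall z\,\psi(x,y,w,z,X)$ and $x$ codes a finite set $D\subseteq\{0,\dots,|\sigma|-1\}$ with $|D|=h$, then $\sigma$ is not constant on $D$. If $\tau\subseteq\sigma\in T$, the triples $(x,y,w)$ and sets $D$ relevant for $\tau$ are relevant for $\sigma$, and $\sigma,\tau$ agree on such $D$. So $\tau\in T$.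

**Step 2: $T$ is given by $X'$ and has positive measure.** Membership of $\sigma$ is decided from finitely many queries to $X'$ about $\exists z\,\neg\psi$, whose correct answers form a finite set by (F3). So $T$ has a characteristic function $\Phi_e^{X'}$, and likewise each level $T^s$ is a finite set. For given $s$, each $y<a$ has at most one $x$ with $\varphi(x,y)$, so at most $a$ sets $D$ are relevant. Each excludes $2\cdot2^{s-h}=2^{1-h}2^s$ strings. Hence $|T^s|\ge2^s(1-a2^{1-h})\ge\frac122^s$, and $q=\frac12$, $F=T^s$ witness positive measure.

**Step 3: no solution.** Let $H$ be infinite and homogeneous for infinitely many $\sigma\in T$. Let $D$ be the set of its first $h$ elements, $x$ the code of $D$, $y<a$ with $\varphi(x,y)$, and $w$ with $\forall z\,\psi(x,y,w,z,X)$. Some $\sigma\in T$ for which $H$ is homogeneous has $|\sigma|>\max(x,w,\max D)$. Then $\sigma$ is constant on $D$, so $\sigma\notin T$, a contradiction. This proves $\mathsf C\Sigma^0_2$. $\square$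

## 4. Definable hulls, and why adding sets alone is not enough

We need models of $\neg\mathsf B\Sigma_2$ to start from. The hull below is one, and it fails $\mathsf C\Sigma_2$ too.

**Lemma 1.** Let $(N,Z)\models\mathsf I\Sigma_1(Z)$ be countable and nonstandard, $p\in N$, and $c\in N$ nonstandard. Let $K$ be the set of elements of $N$ definable in $(N,Z)$ by $\Sigma_2(Z)$ formulas with parameters $p,c$. Then $(K,Z\cap K)\preceq_{\Sigma_2}(N,Z)$, $(K,Z\cap K)\models\mathsf I\Sigma_1$, and both $\mathsf C\Sigma_2$ and $\mathsf B\Sigma_2$ fail in $(K,Z\cap K)$.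

*Proof.* **Step 1: $K$ contains witnesses of $\Pi_1$ facts.** Let $\bar v\in K$ be defined by $\Sigma_2$ formulas $\chi_i$, and let $N\models\exists y\,\eta(y,\bar v)$ with $\eta\in\Pi_1$. Write $\exists\bar v(\bigwedge_i\chi_i(v_i)\wedge\eta(y,\bar v))$ as $\exists w\,\eta'(y,w)$ with $\eta'\in\Pi_1$ and parameters $p,c$. Let $s$ be the least code $\langle y,w\rangle$ with $\eta'(y,w)$, which exists by (F2). "$s$ is least" is the conjunction of a $\Pi_1$ formula and, by (F1), a $\Sigma_1$ formula; this is $\Sigma_2$. So $s\in K$ and $y=(s)_0\in K$, and $\eta(y,\bar v)$ holds because the $\chi_i$ define the $v_i$.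

**Step 2: elementarity.** Applied to $y=v_0+v_1$ and $y=v_0\cdot v_1$, Step 1 shows that $K$ is closed under $+,\cdot$. By the Tarski–Vaught argument with Step 1 for $\Delta_0$ formulas, $K\preceq_{\Delta_0}N$ and then $K\preceq_{\Sigma_1}N$. If $N\models\exists y\,\eta(y,\bar v)$ with $\eta\in\Pi_1$, Step 1 gives such a $y\in K$, and $K\models\eta(y,\bar v)$ by $\Sigma_1$-elementarity; the converse is clear. So $K\preceq_{\Sigma_2}N$.

**Step 3: induction.** For $b\in K$ the strong bounding statement $\exists t\,\forall x<b\,\forall y\,(\theta(x,y)\to\exists y'<t\,\theta(x,y'))$ is $\Sigma_2$ and true in $N$, hence true in $K$. The basic axioms and $\Delta_0$-induction are $\Pi_1$ and are inherited. By (F5), $K\models\mathsf I\Sigma_1$.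

**Step 4: $\mathsf C\Sigma_2$ fails.** Let $v\in K$, with $\Sigma_2$ definition $\exists w\,\eta'(v,w)$, $\eta'\in\Pi_1$. As in Step 1 let $s\in K$ be least with $\eta'((s)_0,(s)_1)$; then $v=(s)_0$. Let $\mathrm{Sat}_{\Pi_1}$ be the universal $\Pi_1(Z)$ formula. So every $v\in K$ equals $(s)_0$, where $s\in K$ is the least element with $\mathrm{Sat}_{\Pi_1}(e,s,\langle p,c\rangle)$ for some standard $e$; and $e<c$ as $c$ is nonstandard. By elementarity for $\Pi_1$ formulas, $s$ is also least in the sense of $K$. Put
$$\varphi(v,e):\quad e<c\wedge\exists s\,[(s)_0=v\wedge\mathrm{Sat}_{\Pi_1}(e,s,\langle p,c\rangle)\wedge\forall s'<s\,\neg\mathrm{Sat}_{\Pi_1}(e,s',\langle p,c\rangle)].\tag{4}$$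
By (F1) this is $\Sigma_2$ in $K$. We have $K\models\forall v\,\exists e<c\,\varphi(v,e)$, and each $e$ is related to at most one $v$, since the least $s$ is unique. So $\mathsf C\Sigma_2$ fails.

**Step 5: $\mathsf B\Sigma_2$ fails.** Write $\varphi=\exists w\,\varphi_0$ with $\varphi_0\in\Pi_1$. If $\mathsf B\Sigma_2$ held in $K$, there would be $t$ with $\forall v\le c\,\exists e<c\,\exists w<t\,\varphi_0(v,e,w)$. By (F3), $\varphi_0$ restricted to these ranges is a $K$-finite set, so choosing the least $\langle e,w\rangle$ for each $v$ gives a $K$-finite injection $v\mapsto e$ from $c+1$ into $c$, contradicting (F3). $\square$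

**The sensible first attempt.** Start with the hull $K$ of a nonstandard model of $\mathsf{PA}$ (so $Z=\emptyset$), take its $\Delta_1$-definable sets, and add solutions $H\subseteq K$ one after another, keeping $\Sigma^0_1$ induction. The numbers do not change, so neither does the failure of $\mathsf B\Sigma_2$. But this cannot work for this $K$: the failure of $\mathsf C\Sigma_2$ in Lemma 1 concerns a first-order formula, so it does not change either, while $\mathsf{RWWKL}^{(2)}$ proves $\mathsf C\Sigma^0_2$.

Section 3 shows the exact point of breakdown. Take the tree $T$ built there from (4), with $a=c$. If $H\subseteq K$, the first $h$ elements of $H$ form a $K$-finite set $D$; its code $x$ is attached to some $e<c$, and from some length on every $\sigma\in T$ is nonconstant on $D$. The only way out is that the set of the first $h$ elements of $H$ is *not* coded in $K$.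

So we must add *numbers*, under two restrictions. There must be no new number below the $a$ of (3), since otherwise bounding could be repaired or $f$ would no longer be defined on all $i<a$. And $M$ should stay cofinal, so that $\Sigma^0_2$ facts persist, as we check next.

## 5. Absoluteness in cofinal extensions

**Lemma 2.** Let $(K,\mathcal Y)$ be a cofinal extension of $(M,\mathcal X)\models\mathsf{RCA}_0$.

(a) $\Sigma^0_2$ (hence $\Sigma^0_1,\Pi^0_1,\Pi^0_2$) formulas in prenex form, blocks of like quantifiers allowed, with parameters from $M,\mathcal X$, are absolute between $M$ and $K$.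

(b) $K$ satisfies the basic axioms and $\Sigma_1$-induction with set parameters $X^+$, $X\in\mathcal X$.

(c) Let $(M_\alpha,\mathcal X_\alpha)_{\alpha<\lambda}$ be a chain of cofinal extensions, all models of $\mathsf{RCA}_0$. Its union (the sets being the unions of the successive extensions of $X\in\mathcal X_\alpha$, $\alpha<\lambda$) is a model of $\mathsf{RCA}_0$ and a cofinal extension of every term.

*Proof.* (a) I write single quantifiers; blocks are treated in the same way, with a common bound. *Up.* Let $M\models\forall z\,\psi$, $\psi\in\Delta_0$. For each $t\in M$ the $\Delta_0$ statement $\forall z<t\,\psi$ transfers to $K$, and $M$ is cofinal, so $K\models\forall z\,\psi$. Hence $\Sigma_2$ statements go up. *Down.* Let $K\models\exists w\forall z\,\psi$ with a witness $w<w'\in M$. If $M\models\forall w<w'\,\exists z\,\neg\psi$, then $\mathsf B\Sigma_1$ in $M$ gives $t$ with $\forall w<w'\,\exists z<t\,\neg\psi$. This transfers to $K$, a contradiction. So $M\models\exists w\forall z\,\psi$.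

(b) For $b\in M$ take $t\in M$ from (F4) in $M$. The statement $\forall x<b\,\forall y\,(\theta(x,y)\to\exists y'<t\,\theta(x,y'))$ is $\Pi_1$, so it holds in $K$. Such $b$ are cofinal in $K$, so strong bounding holds in $K$. The basic axioms and the instances of $\Delta_0$-induction have the form $\forall\bar p\,\delta(\bar p)$ with $\delta\in\Delta_0$ and transfer by (a). Finitely many set parameters are combined by $\oplus$; note $(X\oplus Y)^+=X^+\oplus Y^+$, by transfer of a $\Pi_1$ statement. Now use (F5).

(c) By induction on $\Delta_0$ formulas, for all $\alpha$ at once, the union is a $\Delta_0$-elementary extension of each term: in the step $\exists v<r$, a witness in the union lies in some $M_\beta$, $\beta\ge\alpha$, so the formula holds at stage $\beta$ and then at stage $\alpha$. Cofinality is clear. $\Sigma^0_1$ induction follows from (b), as finitely many sets occur together at some stage. For $\Delta^0_1$ comprehension, let $\varphi\in\Sigma^0_1$, $\psi\in\Pi^0_1$ have parameters from stage $\alpha$ and be equivalent for all $n$ in the union. By (a) they are equivalent at stage $\alpha$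 for all $n\in M_\alpha$, so some $Y\in\mathcal X_\alpha$ equals $\{n:\varphi(n)\}$ there. With $\varphi=\exists z\,\varphi_0$, the statement $\forall n(n\in Y\leftrightarrow\varphi(n))$ is logically equivalent to
$$\forall n\,\forall z'\,\exists z\,\bigl[(n\notin Y\vee\varphi_0(n,z))\wedge(n\in Y\vee\neg\varphi_0(n,z'))\bigr],$$
which is $\Pi^0_2$ and goes up by (a). So the extension of $Y$ is the required set. $\square$

By (2), "$\Phi_e^{X'}(\sigma)=1$" is absolute between models of $\mathsf{RCA}_0$ of which one is a cofinal extension of the other. Properties that are $\Delta^0_1$ in $\mathsf{RCA}_0$, such as "$F\subseteq2^s$ and $|F|\ge q2^s$" or "$\sigma\in F$", are also absolute.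

## 6. A chain of length $\omega_1$: Theorem B from a one-step lemma

**Lemma 3 (one-step lemma).** Let $(M,\mathcal X)$ be a countable nonstandard model of $\mathsf{RCA}_0$ and $a,m\in M$. For each $i<a$ in $M$ let $f(i)\in M$ and $F_i\in M$ be given (as *external* functions of $i$) with $M\models F_i\subseteq2^{f(i)}$ and $|F_i|\ge2^{-m}2^{f(i)}$. Then there is a countable cofinal extension $(M_1,\mathcal X_1)\models\mathsf{RCA}_0$ such that

1. every element of $M_1$ below $a$ is in $M$;
2. there is an unbounded $H\in\mathcal X_1$ such that for every $i<a$ there is $\sigma\in M$ with $\sigma\in F_i$ and $\sigma(z)=0$ for all $z\in H$, $z<f(i)$.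

Its proof fills Sections 8–11. Here we use it.

*Proof of Theorem B.* Let $(M_0,\mathcal X_0)$ be countable, $\models\mathsf{RCA}_0+\neg\mathsf B\Sigma^0_2$; it is nonstandard. Take $a$, $\varphi\in\Pi^0_1$ and $f$ as in (3).

**Step 1: the chain.** Its purpose is to treat every instance $(X,e,q)$ at some stage after all the relevant data have appeared. In the final model an instance comes with a choice of $F_i$ for every $i<a$; these are countably many objects, which could be spread cofinally through a chain of length $\omega$, but not through one of length $\omega_1$.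

Build $(M_\alpha,\mathcal X_\alpha)_{\alpha\le\omega_1}$, a chain of cofinal extensions, models of $\mathsf{RCA}_0$, countable for $\alpha<\omega_1$, with no new elements below $a$. At limits take unions (Lemma 2(c)). For $\alpha<\omega_1$ enumerate as $(t_{\alpha,n})_{n\in\omega}$ all triples $(X,e,q)$ with $X\in\mathcal X_\alpha$, $e\in M_\alpha$, and $q>0$ a rational of $M_\alpha$. Fix a map $\omega_1\to\omega_1\times\omega$ taking each value cofinally often. At stage $\beta$, with image $(\alpha,n)$, consider $t_{\alpha,n}$ provided $\alpha\le\beta$, with $X$ replaced by its extension in $\mathcal X_\beta$. So each triple is considered at cofinally many $\beta$. At stage $\beta$, considering $(X,e,q)$: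

* Suppose for every $i<a$ there is $F\in M_\beta$ with $F\subseteq2^{f(i)}$, $|F|\ge q2^{f(i)}$, and $(M_\beta,X)\models\Phi_e^{X'}(\sigma)=1$ for every $\sigma\in M_\beta$ with $\sigma\in F$. Then choose such $F_i$ and $m\in M_\beta$ with $2^{-m}\le q$, and apply Lemma 3. Otherwise (or if $\alpha>\beta$) do nothing.
* Then extend to a countable model of $\mathsf{WKL}_0$ with the same first-order part by adding sets. This is Harrington's theorem: every countable model of $\mathsf{RCA}_0$ is an $\omega$-submodel of a countable model of $\mathsf{WKL}_0$ (Simpson, *Subsystems of Second Order Arithmetic*, §IX.2). The result is $(M_{\beta+1},\mathcal X_{\beta+1})$.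

(If one only wants $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}+\neg\mathsf B\Sigma^0_2$, omit the second item.) Let $(M,\mathcal X)=(M_{\omega_1},\mathcal X_{\omega_1})$. By Lemma 2 it is a model of $\mathsf{RCA}_0$, a cofinal extension of every $(M_\alpha,\mathcal X_\alpha)$ and $\Sigma^0_2$-elementary over each.

**Step 2: $\mathsf B\Sigma^0_2$ still fails.** The elements of $M$ below $a$ are those of $M_0$, and $\varphi(i,f(i))$ persists, being $\Pi^0_1$. Given $b\in M$, take $s\in M_0$ with $s\ge b$. In $M_0$ there is $i<a$ with $\forall j<s\,\neg\varphi(i,j)$. By $\mathsf B\Sigma^0_1$ in $M_0$ the witnesses of $\neg\varphi(i,j)$, $j<s$, have a common bound; the resulting $\Delta_0$ statement transfers to $M$. So in $M$ too, no $j<b$, old or new, satisfies $\varphi(i,j)$. Thus no $b$ bounds witnesses for all $i<a$.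

**Step 3: $\mathsf{WKL}$.** Let $V\in\mathcal X$ be an infinite binary tree, coming from $Y\in\mathcal X_\alpha$. Being an infinite binary tree is a $\Pi^0_2$ property, so $Y$ is an infinite tree in $M_\alpha$ and so is its extension in $M_{\alpha+1}$. It has a path $P\in\mathcal X_{\alpha+1}$. "$P$ is a path" is also expressible as a $\Pi^0_2$ statement, so the extension of $P$ to $M$ is a path of $V$.

**Step 4: $\mathsf{RWWKL}^{(2)}$.** Let $X\in\mathcal X$, $e\in M$ be such that in $(M,\mathcal X)$ $\Phi_e^{X'}$ is the characteristic function of a tree of positive measure, witnessed by $q$. For each $i<a$ choose $F_i\in M$ with $F_i\subseteq2^{f(i)}$, $|F_i|\ge q2^{f(i)}$ and $\Phi_e^{X'}(\sigma)=1$ for all $\sigma\in F_i$. There are only countably many $i<a$, all in $M_0$. So for some $\alpha<\omega_1$, $X$ comes from $\mathcal X_\alpha$, $e,q\in M_\alpha$, and $F_i\in M_\alpha$ for all $i<a$. Let $\beta\ge\alpha$ be a stage at which $(X,e,q)$ is considered. If $\sigma\in M_\beta$ and $\sigma\in F_i$, then $(M,X)\models\Phi_e^{X'}(\sigma)=1$, and by downward $\Sigma^0_2$ absoluteness $(M_\beta,X)\models\Phi_e^{X'}(\sigma)=1$.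 So the $F_i$ show that Lemma 3 was applied at stage $\beta$, to some family $\tilde F_i$.

Let $H\in\mathcal X_{\beta+1}$ be the resulting set. For each $i<a$ there is $\sigma_i\in M_\beta$ with $\sigma_i\in\tilde F_i$, so $|\sigma_i|=f(i)$ and $(M_\beta,X)\models\Phi_e^{X'}(\sigma_i)=1$, and with $\sigma_i(z)=0$ for all $z\in H$, $z<f(i)$. By upward absoluteness this holds in $(M,\mathcal X)$ for the extension of $H$, which is unbounded in $M$ by cofinality. As $\{f(i):i<a\}$ is cofinal in $M$, $H$ is homogeneous with colour $0$ for infinitely many $\sigma$ with $\Phi_e^{X'}(\sigma)=1$. $\blacksquare$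

## 7. Theorems A and C from Theorem B

*Proof of Theorem A.* Apply Lemma 1 to a countable nonstandard model of $\mathsf{PA}$ with $Z=\emptyset$, $p=0$ and any nonstandard $c$. With its $\Delta_1$-definable sets, $K$ is a countable model of $\mathsf{RCA}_0+\neg\mathsf B\Sigma^0_2$. Apply Theorem B. $\blacksquare$

*Proof of Theorem C(1).* Let $\psi\in\Pi^0_3$ and $\mathsf{RCA}_0\nvdash\forall Z\,\psi(Z)$. Write $\neg\psi(Z)$ as $\exists x\,\eta(x,Z)$ with $\eta\in\Pi^0_2$. By compactness and Löwenheim–Skolem there is a countable nonstandard model of $\mathsf{RCA}_0$ with a set $Z$ and a number $p$ such that $\eta(p,Z)$. Let $K$ be the hull of Lemma 1 for $Z$, $p$ and a nonstandard $c$. As $K$ is $\Sigma_2$-elementary, $K\models\eta(p,Z\cap K)$. With the $\Delta_1(Z\cap K)$-definable sets $K$ is a countable model of $\mathsf{RCA}_0+\neg\mathsf B\Sigma^0_2$. By Theorem B it has a $\Sigma^0_2$-elementary extension satisfying $\mathsf{WKL}_0+\mathsf{RWWKL}^{(2)}$, and there $\eta(p,\cdot)$ still holds of the extension of $Z\cap K$. So $\mathsf{WKL}_0+\mathsf{RWWKL}^{(2)}\nvdash\forall Z\,\psi(Z)$. $\blacksquare$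

*Proof of Theorem C(2).* Section 3 gives $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}\vdash\mathsf C\Sigma^0_2$. Lemma 1 with $Z=\emptyset$ and the $\Delta_1$-definable sets gives a model of $\mathsf{RCA}_0$ in which $\mathsf C\Sigma_2$ fails, already for a first-order $\Sigma_2$ formula with number parameters. So $\mathsf{RCA}_0\nvdash\mathsf C\Sigma^0_2$. Via a universal $\Sigma_2$ formula, first-order $\mathsf C\Sigma_2$ is a single sentence, quantified universally over an index, $a$ and a parameter. An instance fails iff $\forall x\,\exists y<a\,\varphi$ (a $\Pi_3$ condition) and no two $x\ne x'$ share a $y<a$ (a $\Pi_2$ condition). So an instance is $\Sigma_3$, and $\mathsf C\Sigma_2$ is a $\Pi_4$ sentence. It is provable in $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}$ and not in $\mathsf{RCA}_0$; hence the conservation in (1) does not extend to $\Pi_4$ sentences, and the first-order part of $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}$ is strictly stronger than $\mathsf I\Sigma_1$. It does not contain $\mathsf B\Sigma_2$: in the proof of Theorem A, $K$ fails $\mathsf B\Sigma_2$ for a first-order formula with number parameters,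 and Step 2 of the proof of Theorem B preserves the failure for that very formula. $\blacksquare$

It remains to prove Lemma 3.

## 8. Large trees of block sequences

Here is the plan for Lemma 3. The set $H$ will be the range of a generic sequence that picks one number from each of the consecutive intervals $Z_0,Z_1,\dots$ of $M$. At each external stage we hold an $M$-finite tree of candidate sequences, bushy enough to survive any standard number of cuts. Each demand (serve $F_i$; make a function constant; stabilize a $\Sigma_1$ event) cuts the tree once. We never choose a single branch. The "value of $H$ at $j$" is then a function on the leaves, and $M_1$ consists of all $M$-finite functions on the leaves, modulo eventual equality, as in Example (b) of Section 1.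

**Step 1: parameters.** Work in $M$. Fix a nonstandard $\delta\in M$ and put $w_j=j+\delta$, $d_j=\delta w_j$. By primitive recursion define $L_j=2^{\lambda_j}$, where $\lambda_j\ge2$ is least such that $\lambda_j\ge\lambda_{j-1}$ (if $j>0$), $L_j\ge a+j+2$ and, with $\pi_j=\prod_{l<j}L_l^{d_l}$,
$$\pi_j\,L_j^{d_j}\,2^{-L_j/4}\le2^{-m-j-2}.\tag{5}$$
Such $\lambda_j$ exists: (5) says $2^{\lambda_j-2}\ge\lambda_jd_j+\log_2\pi_j+m+j+2$. Put $A=d_j+\log_2\pi_j+m+j+2$. If $\lambda\ge\max(8,A)$, then $2^{\lambda-2}\ge\lambda^2\ge\lambda A$, which suffices (for $\lambda=8$, $2^{6}=8^2$, and $(\lambda+1)^2\le2\lambda^2$ afterwards).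

Let $Z_0,Z_1,\dots$ be consecutive intervals, $Z_0$ starting at $0$, with $|Z_j|=L_j^{d_j}$. Then $\min Z_j\ge j$. *Sequences* $\tau$ always satisfy $\tau(j)\in Z_j$ for $j<|\tau|$; there are $\pi_j$ sequences of length $j$. If $\rho\supseteq\tau$, then
$$\operatorname{ran}\rho\text{ and }\operatorname{ran}\tau\text{ agree below }|\tau|,\tag{6}$$
since $\rho(j)\ge j\ge|\tau|$ for $j\ge|\tau|$.

**Definition (large trees).** A *tree above $\tau$* is an $M$-finite set $S\ni\tau$ of sequences extending $\tau$, closed under initial segments of length $\ge|\tau|$. Leaves are maximal elements. Let $\varepsilon$ be an integer-valued function, nonnegative at the levels $j\ge|\tau|$. $S$ is *$\varepsilon$-large* if each nonleaf $\rho\in S$ has at least $L_{|\rho|}^{\varepsilon(|\rho|)}$ children in $S$.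

*Examples.* $\{\tau\}$ is $\varepsilon$-large for every $\varepsilon$. The full tree above $\tau$ up to a given length is $d$-large, for $d:j\mapsto d_j$. If $S$ is $\varepsilon$-large above $\tau$ and $(S^\rho)$ is an $M$-finite family of $\varepsilon$-large trees above the leaves $\rho$ of $S$, the *concatenation* $S\cup\bigcup_\rho S^\rho$ is $\varepsilon$-large above $\tau$, and its leaves are those of the $S^\rho$.

**Step 2: making a colouring constant costs one exponent.**

**Lemma 4.** Let $S$ above $\tau$ be $\varepsilon$-large with $\varepsilon\ge1$ at levels $\ge|\tau|$, and let $g$ be an $M$-finite map from the leaves of $S$ to $\{0,\dots,N-1\}$ with $1\le N\le L_{|\tau|}$. Then there is an $(\varepsilon-1)$-large tree $S'\subseteq S$ above $\tau$, whose leaves are leaves of $S$, on whose leaves $g$ is constant. $S'$ is obtained from $(S,g)$ by a fixed primitive recursive procedure.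

*Proof.* Extend $g$ to $\hat g$ on $S$ from the leaves down: at a nonleaf, $\hat g$ is the least among the most frequent values of $\hat g$ on the children. Let $S'$ be the set of $\rho\in S$ with $\hat g(\rho{\restriction}i)=\hat g(\tau)$ for all $|\tau|\le i\le|\rho|$. A node of $S'$ that is a nonleaf of $S$ at level $j$ keeps at least a fraction $1/N\ge1/L_{|\tau|}\ge1/L_j$ of its at least $L_j^{\varepsilon(j)}$ children, that is, at least $L_j^{\varepsilon(j)-1}\ge1$ of them. So it is not a leaf of $S'$, and $S'$ is $(\varepsilon-1)$-large. $\square$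

**Step 3: serving one dense set costs one exponent.** This is the computation of Section 2, done at all nodes of a tree with the same $\sigma$; (5) is the union bound.

**Lemma 5.** Let $\mathcal T$ be a $(\delta-n)$-large tree above $\emptyset$, $n$ standard. Let $F\subseteq2^s$ with $|F|\ge2^{s-m}$. Then there are $\sigma\in F$ and a $(\delta-n-1)$-large tree $\mathcal T'\subseteq\mathcal T$ above $\emptyset$, with leaves among those of $\mathcal T$, such that each leaf $x$ of $\mathcal T'$ satisfies: $x(j)<s\Rightarrow\sigma(x(j))=0$ for all $j<|x|$.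

*Proof.* For a nonleaf $\rho$ at level $j$ let $W=\{z:\rho^\frown z\in\mathcal T\}$. As $\delta-n\ge1$, $L_j\le|W|\le L_j^{d_j}$. Call $\sigma\in2^s$ *wrong at $\rho$* if $|\{z\in W:z\ge s\vee\sigma(z)=0\}|<|W|/L_j$.

If at least half of $W$ is $\ge s$, no $\sigma$ is wrong at $\rho$, as $L_j\ge4$. Otherwise $V=\{z\in W:z<s\}$ has $|V|>|W|/2$. Let $N=\lceil|W|/L_j\rceil$. As $|W|\ge L_j$, $N\le2|W|/L_j$, so $N\cdot L_j/4\le|W|/2$ and $V$ contains $N$ disjoint blocks of size $L_j/4$ (an integer, as $\lambda_j\ge2$). If $\sigma$ has a zero in each block, it has at least $N\ge|W|/L_j$ zeros in $W$ and is not wrong at $\rho$. So the fraction of $\sigma\in2^s$ wrong at $\rho$ is at most $N2^{-L_j/4}\le L_j^{d_j}2^{-L_j/4}$.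

There are at most $\pi_j$ nodes at level $j$. By (5) the fraction of $\sigma$ wrong somewhere is at most $\sum_j2^{-m-j-2}<2^{-m}$, the sum being over the finitely many levels of $\mathcal T$. So some $\sigma\in F$ is wrong nowhere. Let $\mathcal T'=\{\rho\in\mathcal T:\forall i<|\rho|\,(\rho(i)\ge s\vee\sigma(\rho(i))=0)\}$. A nonleaf of $\mathcal T$ in $\mathcal T'$ at level $j$ keeps at least $|W|/L_j\ge L_j^{\delta-n-1}\ge 1$ children. $\square$

## 9. Good nodes: stabilizing $\Sigma_1$ events about $H$

By (F5), $\Sigma_1$ induction for $H$ in $M_1$ means strong bounding: for $b\in M$ and $\theta$ we need one $t$ such that for *every* $x<b$ of $M_1$, including new $x$, a witness $y$ of $\theta(x,y,H,X)$ can be found below $t$ if there is one at all. We arrange that the set of those $x<b$ for which a witness has shown up stops changing at some stage.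

**Use bounds.** For $\Delta_0$ formulas $\theta(\bar v)$ in the language with predicates $H$ and $X\in\mathcal X$ define terms $t_\theta(\bar v)$, monotone in all variables: for atomic $\theta$, the sum of the terms in $\theta$; $t_{\neg\theta}=t_\theta$; $t_{\theta\wedge\theta'}=t_\theta+t_{\theta'}$; and for $\theta=\exists v<r(\bar u)\,\theta_0(v,\bar u)$, $t_\theta(\bar u)=t_{\theta_0}(r(\bar u),\bar u)+r(\bar u)$. By induction on $\theta$,
$$\text{if }t_\theta(\bar v)<N\text{ and }P,P'\text{ agree below }N,\text{ then }\theta(\bar v)\text{ has the same truth value with }H=P\text{ and }H=P'.\tag{7}$$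
(In the quantifier step, $t_{\theta_0}(v,\bar u)\le t_{\theta_0}(r(\bar u),\bar u)<N$ for $v<r(\bar u)$.)

**Definition (promise datum).** A promise datum is $\mathfrak p=(b,\theta,X)$ with $b\in M$, $X\in\mathcal X$, and $\theta(x,y,H,X)$ a standard $\Delta_0$ formula with no other parameters. Put $T(x,y)=t_\theta(x,y)+y+1$ and
$$c(\tau)=c_{\mathfrak p}(\tau)=\{x<b:\exists y\,(T(x,y)<|\tau|\wedge\theta(x,y,\operatorname{ran}\tau,X))\},$$
an $M$-finite set. By (6) and (7), $\rho\supseteq\tau$ implies $c(\rho)\supseteq c(\tau)$.

**Definition (bad, good).** For $C\subseteq b$, $\tau$ is *$(C,\varepsilon)$-bad* if some $\varepsilon$-large tree above $\tau$ has $c(\rho)\supsetneq C$ for all its leaves $\rho$. It is *$(C,\varepsilon)$-good* if $c(\tau)\supseteq C$ and it is not $(C,\varepsilon)$-bad.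

If $\tau$ is $(C,\varepsilon)$-good then $c(\tau)=C$; otherwise $\{\tau\}$ would witness badness. Below, $\varepsilon$ is always a standard polynomial in $j$ with parameters from $M$, so badness is $\Sigma^0_1(X)$, uniformly in these parameters.

*Examples with $b=1$.* (a) Let $\theta$ say $y\in H$. Then $c(\emptyset)=\emptyset$, and $\emptyset$ is $(\emptyset,d)$-bad: in the full tree up to a length exceeding $T(0,\max Z_0)$, every leaf $\rho$ has $c(\rho)=\{0\}$, with witness $y=\rho(0)$. (b) Let $\theta$ say $y\in H\wedge y=5$. Here $5\in Z_0$, as $|Z_0|=L_0^{d_0}$ is nonstandard. If $\varepsilon(0)\ge1$, then $\emptyset$ is $(\emptyset,\varepsilon)$-good. In a tree with more than one node, $\emptyset$ has at least $L_0\ge4$ children, and a leaf $\rho$ above a child with $\rho(0)\ne5$ has $c(\rho)=\emptyset$; and $\{\emptyset\}$ itself has the leaf $\emptyset$ with $c(\emptyset)=\emptyset$.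

**Step 1: good nodes stay good, at the cost of one exponent.**

**Lemma 6.** Let $\tau$ be $(C,\varepsilon)$-good, and let $R$ be $\varepsilon'$-large above $\tau$ with $\varepsilon'\ge\varepsilon+1$ at levels $\ge|\tau|$. Then there is an $(\varepsilon'-1)$-large $R'\subseteq R$ above $\tau$, with leaves among those of $R$, all $(C,\varepsilon)$-good. For an $M$-finite family of data $(\tau,C,\varepsilon,R)$ the corresponding $R'$ can be chosen as an $M$-finite function.

*Proof.* All leaves $\rho$ of $R$ have $c(\rho)\supseteq c(\tau)=C$. The set of $(C,\varepsilon)$-bad leaves, for the whole family, is $M$-finite by (F3). By Lemma 4 with $2\le L_{|\tau|}$ colours there is an $(\varepsilon'-1)$-large $R'$ whose leaves are all good or all bad. Suppose all were bad. By $\mathsf B\Sigma_1$ choose for each leaf $\rho$ of $R'$ the least code of a witnessing tree. Since $\varepsilon'-1\ge\varepsilon$, the concatenation is an $\varepsilon$-large tree above $\tau$ all of whose leaves have $c\supsetneq C$, contradicting goodness of $\tau$. The procedure of Lemma 4 is primitive recursive, so $R'$ is an $M$-finite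 function of the data. $\square$

**Step 2: good nodes can be reached.** The idea is to make $C$ as large as possible, lowering the exponent by one for each new element of $C$. This costs up to $b$ exponents, a nonstandard number; so it is done with exponents of the form $(n+1)w_j$, which at levels $j\ge b$ exceed $b$ by at least $\delta$.

**Lemma 7.** Let $|\tau|\ge b$, and let $E(j)=(n+1)w_j$ with $n$ standard. There are $u\le b$, $C\subseteq b$ and an $(E-u-1)$-large tree $S'$ above $\tau$ all of whose leaves are $(C,E-u)$-good. For an $M$-finite set of $\tau$'s, $u_\tau,C_\tau,S'_\tau$ can be chosen as $M$-finite functions of $\tau$.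

*Proof.* At levels $j\ge|\tau|\ge b$ we have $E(j)-u\ge w_j-b\ge\delta$ for $u\le b$. Let $P(u)$ say: there are $C\subseteq b$ with $|C|\ge u$ and an $(E-u)$-large tree $S$ above $\tau$ with $c(\rho)\supseteq C$ for all leaves $\rho$. $P$ is $\Sigma_1$, and $P(0)$ holds ($C=\emptyset$, $S=\{\tau\}$). By (F2) let $u\le b$ be maximal with $P(u)$, with witnesses $C,S$. Then $|C|=u$; otherwise $u+1\le|C|\le b$ and $C,S$ witness $P(u+1)$.

The set of $(C,E-u)$-bad leaves of $S$ is $M$-finite. For each such $\rho$ choose, by $\mathsf B\Sigma_1$, the least witness $S^\rho$. Colour the leaves $\rho'$ of $S^\rho$ by $\min(c(\rho')\setminus C)<b\le L_{|\rho|}$. By Lemma 4 get an $(E-u-1)$-large $S_1^\rho\subseteq S^\rho$ on whose leaves this colour is a constant $x_\rho$. Now colour the leaves of $S$ with $b+1\le L_{|\tau|}$ colours: bad $\rho$ by $x_\rho$, the others by $b$. (Recall $L_j\ge j+2$.) Lemma 4 gives an $(E-u-1)$-large $S'\subseteq S$ with constant colour.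

Suppose that colour were some $x<b$. Then $x\notin C$, all leaves of $S'$ are bad, and concatenating $S'$ with the $S_1^\rho$ gives an $(E-u-1)$-large tree above $\tau$ all of whose leaves have $c\supseteq C\cup\{x\}$. So $P(u+1)$ holds, with $u+1=|C\cup\{x\}|\le b$, a contradiction. Hence no leaf of $S'$ is bad. As all have $c\supseteq C$, they are good.

*Uniformity.* $\{(\tau,u):u\le b\wedge P_\tau(u)\}$ is $M$-finite by (F3), so $\tau\mapsto u_\tau$ is an $M$-finite function. By $\mathsf B\Sigma_1$ the least witnesses $C_\tau,S_\tau$ are bounded and form $M$-finite functions. The set of bad leaves of all $S_\tau$ and the least witnesses $S^\rho$ are $M$-finite in the same way. The rest is primitive recursive. $\square$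

## 10. The sequence of trees $\mathcal T_k$

**Step 1: what is maintained.** Externally we build $M$-finite trees $\mathcal T_0=\{\emptyset\},\mathcal T_1,\mathcal T_2,\dots$ above $\emptyset$. All leaves of $\mathcal T_k$ have the same length $\ell_k$; $B_k\ne\emptyset$ is the set of leaves. We keep $\ell_k\le\ell_{k+1}$ and $\{x{\restriction}\ell_k:x\in B_{k+1}\}\subseteq B_k$, and $\mathcal T_k$ is $(\delta-n_k)$-large with $n_k$ standard.

At stage $k$ finitely many promises $r=1,\dots,p$ ($p$ standard) have been made. Promise $r$ consists of a datum $\mathfrak p_r=(b_r,\theta_r,X_r)$, a length $\ell^{(r)}$ with $b_r\le\ell^{(r)}\le\ell_k$, and $M$-finite functions $u_r\le b_r$, $C_r\subseteq b_r$ on the leaves, of length $\ell^{(r)}$, of the tree in use when the promise was made; all later leaves extend these. With $E_r(j)=(r+1)w_j$, call $x$ of length $\ge\ell^{(r)}$ *$r$-good* if it is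
$$\bigl(C_r(x{\restriction}\ell^{(r)}),\ E_r-u_r(x{\restriction}\ell^{(r)})\bigr)\text{-good for }\mathfrak p_r.$$
At levels $j\ge\ell^{(r)}\ge b_r$ we have $E_r(j)-u_r\ge\delta$. *Invariant:* all $x\in B_k$ are $r$-good for $r\le p$.

The exponents form a hierarchy: promise $r$ lives at exponent about $(r+1)w_j$, full trees have exponent $d_j=\delta w_j$, above all of these, and $\mathcal T_k$ itself keeps $\delta-n_k$.

**Step 2: the four operations.**

**Op1 (lengthen to $\ell'\ge\ell_k$).** Above each leaf put the full tree up to length $\ell'$; it is $d$-large. Apply Lemma 6 successively for $r=1,\dots,p$, with the leaves of $\mathcal T_k$ as the good nodes. This is possible, since before each application the exponent is at least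
$$d_j-p\ge(p+1)w_j+1\ge E_r(j)+1,$$
because $d_j=\delta w_j$ with $\delta$ nonstandard. Goodness obtained for earlier $r$ survives, because later applications only remove leaves. The added trees end up $(d-p)$-large, hence $\delta$-large, so $n_{k+1}=n_k$.

**Op2 (make $g$ constant).** Given an $M$-finite $g:B_k\to\{0,\dots,L_0-1\}$, apply Lemma 4 to $\mathcal T_k$ above $\emptyset$, so that $g$ becomes constant on the leaves. Here $\ell_{k+1}=\ell_k$, $n_{k+1}=n_k+1$, and leaves are only removed, so the invariant persists.

**Op3 (serve $F_i$).** Given $i<a$, apply Op1 to get length $\ge f(i)$, then Lemma 5 with $F=F_i$, $s=f(i)$. Again leaves are only removed by Lemma 5, and $n$ increases by $1$.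

**Op4 (make a promise).** Given $\mathfrak p=(b,\theta,X)$, apply Op1 to get a length $\ell\ge b$. This becomes promise $p+1$ with $\ell^{(p+1)}=\ell$. Apply Lemma 7 with $E=E_{p+1}$ above all leaves $\tau$. This yields $u_{p+1}(\tau)=u_\tau$, $C_{p+1}(\tau)=C_\tau$ and $(E_{p+1}-u_\tau-1)$-large trees above the $\tau$ with $(p+1)$-good leaves. Next apply Lemma 6 successively for $r=1,\dots,p$; the nodes $\tau$ are $r$-good. This is possible since for $j\ge\ell\ge b$ the exponent is always at least
$$E_{p+1}(j)-b-1-p=(p+1)w_j+(w_j-b-1-p)\ge E_r(j)+1,$$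
because $w_j\ge b+\delta$. The resulting trees are $\delta$-large, and their leaves are $r$-good for all $r\le p+1$. These leaves may have different lengths. Finally equalize: put full trees above them up to a common length and apply Lemma 6 for $r=1,\dots,p+1$, with these leaves as the good nodes, as in Op1. The exponents are at least $d_j-(p+1)\ge(p+2)w_j+1\ge E_r(j)+1$, and the added trees end up $\delta$-large. So $n_{k+1}=n_k$.

**Step 3: bookkeeping.** Since $M,\mathcal X$ are countable, we can arrange:

* (i) $\ell_k$ is cofinal in $M$;
* (ii) for every $k$ and $M$-finite $g:B_k\to\{0,\dots,L_0-1\}$ there is $k'\ge k$ such that $x\mapsto g(x{\restriction}\ell_k)$ is constant on $B_{k'}$;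
* (iii) Op3 is done for each $i<a$;
* (iv) Op4 is done for each promise datum $\mathfrak p$.

By (iv), for every $\mathfrak p$ there is $k$ such that
$$c_{\mathfrak p}(x)=c_{\mathfrak p}(x{\restriction}\ell_k)\quad\text{for all }k'\ge k,\ x\in B_{k'}.\tag{8}$$
Indeed, let $\mathfrak p$ be promise $r$ and $k$ the stage right after it is made. Both $x\in B_{k'}$ and $x{\restriction}\ell_k\in B_k$ are $r$-good, so both sides equal $C_r(x{\restriction}\ell^{(r)})$.

## 11. The model $M_1$ of functions on the leaves

**Step 1: definition.** For an $M$-finite $u:B_n\to M$ and $k\ge n$ let $u^k(x)=u(x{\restriction}\ell_n)$ for $x\in B_k$. "Eventually $\dots x\dots$" means: for some $k$, for all $x\in B_k$. For properties depending only on $x{\restriction}\ell_n$ for a fixed $n$, this then holds for all later $k$. By (ii), as $L_0\ge2$, for every $M$-finite $A\subseteq B_n$ exactly one of these holds: eventually $x{\restriction}\ell_n\in A$; eventually $x{\restriction}\ell_n\notin A$. (Not both, as $B_k\neq\emptyset$.)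

Let $M_1$ be the set of all such $u$ modulo eventual equality, with operations, order and predicates $X^+$ ($X\in\mathcal X$) defined pointwise-eventually. Put $[u]\in H$ iff for some $k$ with $u^k<\ell_k$ on $B_k$ we have $u^k(x)\in\operatorname{ran}x$ for all $x\in B_k$. By (6) this then holds for all $k'\ge k$, and the definition does not depend on the representative.

**Step 2: truth in $M_1$ is pointwise truth.** Say that $\theta(\bar u)$ *holds pointwise at $k$* if for all $x\in B_k$, $t_\theta(\bar u^k(x))<\ell_k$ and $M\models\theta(\bar u^k(x))$ with $\operatorname{ran}x$ in place of $H$. For given $\bar u$ there is always $k$ with $t_\theta(\bar u^k)<\ell_k$ on $B_k$, by (i), as $M$-finite functions are bounded; and this remains true for later $k$. Once it is true at $k$, by (6) and (7) the truth value at $x'\in B_{k'}$, $k'\ge k$, depends only on $x'{\restriction}\ell_k$ and equals the one at $x'{\restriction}\ell_k$. So if $\theta(\bar u)$ holds pointwise at $k$, it does at all $k'\ge k$.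

**Lemma 8 (Łoś property).** For $\Delta_0$ $\theta$ in the language with $H$ and all $X\in\mathcal X$: $M_1\models\theta([\bar u])$ iff $\theta(\bar u)$ holds pointwise at some $k$.

*Proof.* Induction on $\theta$. *Atomic:* by definition. *Negation:* take $k$ with $t_\theta(\bar u^k)<\ell_k$ on $B_k$. The set of $x\in B_k$ at which $\theta$ is true is $M$-finite, so by the dichotomy of Step 1 one of $\theta,\neg\theta$ holds pointwise at some $k'\ge k$; not both, by persistence. *Conjunction:* take a common large $k$. *$\theta=\exists v<r(\bar u)\,\theta_0$:* if $M_1\models[v]<r([\bar u])\wedge\theta_0([v],[\bar u])$, then by the induction hypothesis, at a large enough $k$, $v^k(x)$ is a witness for each $x\in B_k$, and $t_\theta(\bar u^k)<\ell_k$. Conversely, if $\theta$ holds pointwise at $k$, let $v(x)$ be the least witness for $x\in B_k$. It is an $M$-finite function with $v(x)<r(\bar u^k(x))$ and $t_{\theta_0}(v(x),\bar u^k(x))\le t_\theta(\bar u^k(x))<\ell_k$, so the induction hypothesis gives $M_1\models[v]<r([\bar u])\wedge\theta_0([v],[\bar u])$. $\square$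

**Step 3: $M_1$ is a cofinal extension with nothing new below $a$.** $M$ embeds by constant functions. Each $u$ is bounded in $M$, so $M$ is cofinal in $M_1$. By Lemma 8 for $H$-free formulas, $(M,X)_X\preceq_{\Delta_0}(M_1,X^+)_X$. $M_1$ is countable. If $[u]<a$, then $u^k<a\le L_0$ on some $B_k$, and by (ii) $u$ is eventually constant, so $[u]\in M$.

**Step 4: $H$ is unbounded.** Given $t\in M$, take $k$ with $\ell_k>t$ and let $u(x)=x(t)$ on $B_k$. Then $u^{k'}(x)=x(t)\in\operatorname{ran}x$ for all $k'\ge k$, so $[u]\in H$, and $[u]\ge\min Z_t\ge t$.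

**Step 5: $H$ consists of zeros.** Let $i<a$, and let $k$ be the stage right after Op3 for $i$, with $\sigma\in F_i$ from Lemma 5 and $\ell_k\ge f(i)$. For all $k'\ge k$ and $x\in B_{k'}$, each element of $\operatorname{ran}x$ below $f(i)$ is a value $x(j)$ with $j<\ell_k$, since later values are $\ge\ell_k\ge f(i)$; so it is a zero of $\sigma$. The finite set $Y=\{z<f(i):\sigma(z)=0\}$ is in $\mathcal X$. By Lemma 8, $M_1\models\forall z<f(i)\,(z\in H\to z\in Y^+)$. Once Step 6 has shown that $M_1$ with its sets is a model of $\mathsf{RCA}_0$, the description of $Y$ is absolute by Lemma 2(a), so $M_1\models\sigma(z)=0$ for all $z\in H$, $z<f(i)$.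

**Step 6: $\Sigma_1$ induction with set parameters $H,X^+$.** This is what the promises are for. The basic axioms and the instances of $\Delta_0(H,X)$ induction have the form $\forall\bar p\,\delta(\bar p)$ with $\delta\in\Delta_0$. They hold in $M$ with $\operatorname{ran}x$ for $H$, since $\operatorname{ran}x$ is $M$-finite, so they hold in $M_1$ by Lemma 8.

By (F5) strong bounding remains, and it suffices to consider bounds $b\in M$. Let $\mathfrak p=(b,\theta,X)$, and take $k$ from (8). Suppose $[u]<b$ and $M_1\models\theta([u],[v],H,X^+)$. By Lemma 8 and (i), for some $k'\ge k$ and all $x\in B_{k'}$: $u^{k'}(x)<b$, $T(u^{k'}(x),v^{k'}(x))<\ell_{k'}$ and $\theta(u^{k'}(x),v^{k'}(x),\operatorname{ran}x,X)$. So, by (8),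
$$u^{k'}(x)\in c_{\mathfrak p}(x)=c_{\mathfrak p}(x{\restriction}\ell_k).$$
Hence there is $y$ with $y<T(u^{k'}(x),y)<\ell_k$ and $\theta(u^{k'}(x),y,\operatorname{ran}(x{\restriction}\ell_k),X)$, equivalently, by (6) and (7), $\theta(u^{k'}(x),y,\operatorname{ran}x,X)$. Let $y(x)$ be the least such $y$, an $M$-finite function on $B_{k'}$. As $t_\theta\le T$ and $\ell_k\le\ell_{k'}$, $\theta(u,y)$ holds pointwise at $k'$. By Lemma 8, $[y]<\ell_k$ and $M_1\models\theta([u],[y],H,X^+)$. So $t=\ell_k$ works, for all $[u]<b$ at once.

**Step 7: the sets of $M_1$.** Let $\mathcal X_1$ consist of all subsets of $M_1$ that are $\Delta_1$-definable with number parameters in $(M_1;H,X^+)$ for some $X\in\mathcal X$. As $\mathcal X$ is closed under $\oplus$ and $(X\oplus Y)^+=X^+\oplus Y^+$, any finitely many members of $\mathcal X_1$ are $\Delta_1$ in a single $(M_1;H,X^+)$. There $\mathsf I\Sigma_1$, hence $\mathsf B\Sigma_1$, holds by Step 6, so a formula that is $\Sigma_1$ in these members is $\Sigma_1$ in $(H,X^+)$. Hence $(M_1,\mathcal X_1)$ satisfies $\Sigma^0_1$ induction and $\Delta^0_1$ comprehension.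 Clearly $H,X^+\in\mathcal X_1$, and $\mathcal X_1$ is countable. So $(M_1,\mathcal X_1)\models\mathsf{RCA}_0$ is a countable cofinal extension of $(M,\mathcal X)$. Step 3 gives clause 1 of Lemma 3, and Steps 4 and 5 give clause 2. This proves Lemma 3, and with it Theorems A, B and C. $\blacksquare$
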